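\title{Comparison with cones and uniqueness for the $\infty$-Laplacian on sub-Riemannian manifolds}

\begin{abstract}
We prove that on every connected sub-Riemannian manifold the Dirichlet problem for the $\infty$-Laplacian on a relatively compact open set with nonempty boundary has exactly one viscosity solution for each continuous boundary datum, and that $\infty$-harmonic functions are exactly the absolutely minimizing ones. The key step is comparison with cones for viscosity subsolutions. The Carnot--Carath\'eodory distance cannot in general be touched from above by smooth functions, so we replace it by Riemannian distances $\varrho_\varepsilon$. These are touched from above by explicit smooth functions whose $\infty$-Laplacian is bounded by the non-horizontal energy of a geodesic, and this energy tends to zero with $\varepsilon$, also near abnormal minimizers. The Armstrong--Smart argument, which we give in full, then yields the comparison principle.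
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Setting}
Let $M$ be a connected smooth manifold of dimension $n$ with a smooth distribution $\mathcal H\subset TM$ and an inner product on $\mathcal H$. We assume that $M$ is covered by \emph{framed charts}: chart domains on which $\mathcal H$ is spanned by smooth orthonormal vector fields $X_1,\dots,X_m$. We assume H\"ormander's condition: the Lie algebra generated by $X_1,\dots,X_m$ spans the tangent space at every point. A \emph{horizontal curve} is an absolutely continuous curve $c$ with $\dot c\in\mathcal H$ almost everywhere; where $\dot c=\sum_i h_iX_i(c)$, its length is $\int|h|\,dt$, and $h$ is called its control. The Carnot--Carath\'eodory distance $d(x,y)$ is the infimum of the lengths of horizontal curves from $x$ to $y$. By Chow's theorem $d$ is finite and continuous and induces the topology of $M$. We write $B(x,r)=\{d(x,\cdot)<r\}$ and $\bar B(x,r)=\{d(x,\cdot)\le r\}$; distances to sets are taken with respect to $d$.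

For $\varphi\in C^2$ let $\mathfrak X\varphi=(X_1\varphi,\dots,X_m\varphi)$ be the horizontal gradient. The sub-Riemannian $\infty$-Laplacian is the symmetrized horizontal Hessian $\frac12(X_iX_j\varphi+X_jX_i\varphi)$ evaluated on the horizontal gradient:
\begin{equation}\label{eq:def}
\Delta_\infty\varphi=\sum_{i,j=1}^m X_i\varphi\,X_j\varphi\,X_iX_j\varphi=\frac12\sum_{i=1}^m X_i\varphi\;X_i\big(|\mathfrak X\varphi|^2\big).
\end{equation}
The second equality is the product rule $X_i(|\mathfrak X\varphi|^2)=2\sum_jX_j\varphi\,X_iX_j\varphi$. The vector field $\sum_i(X_i\varphi)X_i$ and the function $|\mathfrak X\varphi|^2$ do not depend on the orthonormal frame, so $\Delta_\infty$ is defined on all of $M$. The second form also says what the operator measures: the rate at which the slope $|\mathfrak X\varphi|$ changes along the curves of steepest ascent of $\varphi$.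

Let $\Omega\subset M$ be open. A real-valued upper semicontinuous function $u\in USC(\Omega)$ is a \emph{subsolution}, written $\Delta_\infty u\ge0$, if $\Delta_\infty\varphi(\hat x)\ge0$ whenever $\varphi$ is $C^2$ near $\hat x\in\Omega$ and $u-\varphi$ has a local maximum at $\hat x$. A real-valued lower semicontinuous function $v\in LSC(\Omega)$ is a \emph{supersolution} if $\Delta_\infty\varphi(\hat x)\le0$ whenever $v-\varphi$ has a local minimum at $\hat x$. Since $\Delta_\infty(-\varphi)=-\Delta_\infty\varphi$, the function $v$ is a supersolution exactly when $-v$ is a subsolution. A continuous function that is both is a \emph{viscosity solution} of $\Delta_\infty u=0$, or \emph{$\infty$-harmonic}.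

For a function $u$ on a set $E\subset M$, let $\operatorname{Lip}_d(u,E)\in[0,\infty]$ be the infimum of all $L\ge0$ with $|u(x)-u(y)|\le L\,d(x,y)$ for $x,y\in E$. A function $u\in C(\Omega)$ is \emph{absolutely minimizing} if $\operatorname{Lip}_d(u,V)=\operatorname{Lip}_d(u,\partial V)<\infty$ for every nonempty open $V$ with $\overline V\subset\Omega$: on each subdomain, $u$ is no steeper than its boundary values force it to be.

\subsection{The question}
Let $\Omega\subset M$ be a domain (open and connected) with $\overline\Omega$ compact and $\partial\Omega\ne\emptyset$, and let $f$ be $d$-Lipschitz on $\partial\Omega$. Consider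
\begin{equation}\label{eq:dirichlet}
\Delta_\infty u=0\ \text{ in }\Omega\ \text{ (in the viscosity sense)},\qquad u=f\ \text{ on }\partial\Omega,\qquad u\in C(\overline\Omega).
\end{equation}
\emph{Does \eqref{eq:dirichlet} have at most one solution, on every connected sub-Riemannian manifold, for every such $\Omega$ and $f$?}

On $M=\mathbb R$ with $X_1=\partial_x$ the equation for a $C^2$ function reads $(u')^2u''=\frac13\big((u')^3\big)'=0$, so $u$ is affine. Absolutely minimizing functions on an interval are also the affine ones, because $\operatorname{Lip}_d(u,(\alpha,\beta))=|u(\beta)-u(\alpha)|/(\beta-\alpha)$ leaves no room for anything else. In higher dimension the role of affine functions is played by the \emph{cones} $a+b\,d(z,\cdot)$. Where $d(z,\cdot)$ is $C^1$ its slope equals $1$: it is at most $1$ by the triangle inequality, and it cannot be smaller near a point $x$, since along the last piece of an almost minimizing curve from $z$ to $x$ the distance grows by almost the length of the piece. So by \eqref{eq:def} a cone solves $\Delta_\infty=0$ wherever it is $C^2$. One therefore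 expects three descriptions of the same class of functions: the equation, a comparison property with cones, and absolute minimality. The last two involve only the metric $d$, and one expects uniqueness to follow from them.

The state of the question, as described by Manfredi and Mukherjee \cite{MM}, is as follows. On Riemannian and sub-Riemannian manifolds absolute minimizers are $\infty$-harmonic. The converse holds on Riemannian manifolds and on Carnot groups, and uniqueness for \eqref{eq:dirichlet} follows in those settings. The argument of Armstrong and Smart gives uniqueness in any setting where $\infty$-harmonic functions are absolute minimizers, which is equivalent to their satisfying comparison with cones. For general sub-Riemannian manifolds, \cite{MM} states both the converse and the uniqueness as open.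

\subsection{Results}
The answer is yes.

\begin{theorem}[Uniqueness]\label{thm:unique}
Let $M$ be a connected sub-Riemannian manifold, $\Omega\subset M$ a domain with $\overline\Omega$ compact and $\partial\Omega\neq\emptyset$, and $f$ a $d$-Lipschitz function on $\partial\Omega$. Then \eqref{eq:dirichlet} has at most one solution.
\end{theorem}

\begin{theorem}[Comparison and well-posedness]\label{thm:comparison}
Let $\Omega\subset M$ be open with $\overline\Omega$ compact and $\partial\Omega\ne\emptyset$. If $u\in USC(\overline\Omega)$ and $v\in LSC(\overline\Omega)$ are real-valued and are respectively a subsolution and a supersolution in $\Omega$, then $u-v\le\max_{\partial\Omega}(u-v)$ in $\Omega$. Consequently, for every $f\in C(\partial\Omega)$ the problem \eqref{eq:dirichlet} has exactly one solution.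
\end{theorem}

If $u$ is upper semicontinuous on the compact ball $\bar B(x,R)$, put
\[
S_Ru(x)=\frac1R\Big(\max_{\bar B(x,R)}u-u(x)\Big)\ge0 .
\]
We say that $u$ satisfies the \emph{cone inequality at $(x,R)$} if
\begin{equation}\label{eq:cone}
u(y)\le u(x)+S_Ru(x)\,d(x,y)\qquad\text{for all }y\in\bar B(x,R).
\end{equation}
The right side is the cone with vertex $x$ that equals $u(x)$ at the vertex and $\max_{\bar B(x,R)}u$ at distance $R$. For $x\in\Omega$ and $R<\operatorname{dist}(x,\partial\Omega)$ the ball $\bar B(x,R)$ is a compact subset of $\Omega$ (Lemma~\ref{lem:metric}), so $S_Ru(x)$ is defined.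

\begin{theorem}[Characterization]\label{thm:char}
Let $\Omega$ be as in Theorem~\ref{thm:comparison}. For real-valued $u\in USC(\Omega)$ the following are equivalent.
\begin{itemize}
\item[(a)] $\Delta_\infty u\ge0$ in the viscosity sense.
\item[(b)] Comparison with cones from above: for every nonempty open $V$ with $\overline V\subset\Omega$ and all $z\in M$, $a\in\mathbb R$, $b\ge0$, if $u\le a+b\,d(z,\cdot)$ on $\partial(V\setminus\{z\})$, then $u\le a+b\,d(z,\cdot)$ on $V\setminus\{z\}$.
\item[(c)] $u$ satisfies the cone inequality at $(x,R)$ whenever $x\in\Omega$ and $0<R<\operatorname{dist}(x,\partial\Omega)$.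
\end{itemize}
Moreover, $u\in C(\Omega)$ is $\infty$-harmonic if and only if it is absolutely minimizing.
\end{theorem}

The heart of the matter is that subsolutions satisfy the cone inequality on small balls. Section~\ref{sec:model} explains the obstruction and the way around it in one explicit example, and Section~\ref{sec:local} carries out the proof. Section~\ref{sec:AS} passes from the cone inequality to comparison by a purely metric argument. Sections~\ref{sec:char} and~\ref{sec:exist} prove Theorem~\ref{thm:char} and existence, and Section~\ref{sec:hyp} reviews the hypotheses.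

\section{Elementary facts on the operator and the metric}\label{sec:prelim}

\subsection{The operator}
For $G\in C^2(\mathbb R)$ we have $X_i(G\circ\varphi)=G'(\varphi)X_i\varphi$ and $X_iX_j(G\circ\varphi)=G'(\varphi)X_iX_j\varphi+G''(\varphi)X_i\varphi X_j\varphi$, hence
\begin{equation}\label{eq:chain}
\Delta_\infty(G\circ\varphi)=G'(\varphi)^3\,\Delta_\infty\varphi+G'(\varphi)^2G''(\varphi)\,|\mathfrak X\varphi|^4 .
\end{equation}
In a framed chart we identify $X_i$ with an $\mathbb R^n$-valued function with Jacobian $DX_i$, and we write $\cdot$ and $|\cdot|$ for the Euclidean product and norm. From $X_iX_j\varphi=D^2\varphi\,X_i\cdot X_j+\nabla\varphi\cdot DX_j\,X_i$ we get $\Delta_\infty\varphi(x)=F(x,\nabla\varphi(x),D^2\varphi(x))$, where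
\begin{equation}\label{eq:coord}
F(x,p,\mathsf A)=\mathsf A w\cdot w+\sum_j\big(p\cdot X_j(x)\big)\,p\cdot DX_j(x)w,\qquad w=\sum_i\big(p\cdot X_i(x)\big)X_i(x).
\end{equation}
The function $F$ is continuous and nondecreasing in the symmetric matrix $\mathsf A$; this is degenerate ellipticity. It implies that a $C^2$ function $\psi$ with $\Delta_\infty\psi\ge0$ pointwise is a subsolution: if $\psi-\varphi$ has a local maximum at $\hat x$, then $\nabla\varphi=\nabla\psi$ and $D^2\varphi\ge D^2\psi$ at $\hat x$, so $\Delta_\infty\varphi(\hat x)\ge\Delta_\infty\psi(\hat x)\ge0$.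

\subsection{The metric}
Call $W\subset M$ \emph{admissible} if it is nonempty and open, $\overline W$ is compact, and $\partial W\ne\emptyset$. Since $M$ is connected, a nonempty open set $W\ne M$ with compact closure is admissible; conversely an admissible set is not all of $M$. For $t>0$ let
\[
W_t=\{x\in\overline W:\operatorname{dist}(x,\partial W)\ge t\}.
\]
We do not assume that $(M,d)$ is complete, so minimizing curves need not exist. The next lemma supplies what we use instead.

\begin{lemma}\label{lem:metric}
Let $W$ be admissible and $x\in W$.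
\begin{itemize}
\item[(i)] If $z\notin W$, then $d(x,z)\ge\operatorname{dist}(x,\partial W)$.
\item[(ii)] If $0<s<\operatorname{dist}(x,\partial W)$, then $\bar B(x,s)$ is a compact subset of $W$. Each $W_t$ is a compact subset of $W$.
\item[(iii)] If $V\subset W$ is admissible and $x\in V$, then $\operatorname{dist}(x,\partial V)\le\operatorname{dist}(x,\partial W)$.
\item[(iv)] If $0<s<\operatorname{dist}(x,\partial W)$, $z\in M$ and $d(x,z)\ge s$, there is $q\in\bar B(x,s)$ with $d(q,z)\le d(x,z)-s$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) A horizontal curve from $x$ to $z$ meets $\partial W$, so its length is at least $\operatorname{dist}(x,\partial W)$. (ii) By (i), $\bar B(x,s)\subset W$, and it is a closed subset of the compact set $\overline W$. The set $W_t$ is closed in $\overline W$ and misses $\partial W=\overline W\setminus W$. (iii) Points of $\partial W$ are not in $W$, hence not in $V$; apply (i) to $V$. (iv) Take a horizontal curve from $x$ to $z$ of length at most $d(x,z)+1/j$ and let $q_j$ be a point on it such that the part from $x$ to $q_j$ has length $s$. Then $q_j\in\bar B(x,s)$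 and $d(q_j,z)\le d(x,z)+1/j-s$. By (ii) a subsequence converges, and its limit is the required $q$.
\end{proof}

\begin{definition}\label{def:Cr}
Let $W$ be admissible and $r>0$. A real-valued $u\in USC(W)$ has \emph{property $(C_r)$ on $W$} if it satisfies the cone inequality at $(x,R)$ for all $x\in W$ and $0<R<\min(r,\operatorname{dist}(x,\partial W))$.
\end{definition}

By Lemma~\ref{lem:metric}(iii), property $(C_r)$ passes from $W$ to admissible subsets $V\subset W$. It is preserved by adding constants and by multiplying with $b\ge0$.

\section{The obstruction and the idea in a model}\label{sec:model}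

Fix $x_0$ and write $\varrho=d(x_0,\cdot)$. Suppose that a subsolution $u$ violates the cone inequality at $(x_0,R)$, with slope $b=S_Ru(x_0)$. Bend the cone slightly: for $G(t)=bt+\eta t(R-t)$ with small $\eta>0$, the function $u-G(\varrho)$ still has a maximum at a point $\hat x$ with $0<\varrho(\hat x)<R$. If $\varrho$ were $C^2$ near $\hat x$, then $|\mathfrak X\varrho|=1$ and $\Delta_\infty\varrho=0$, so \eqref{eq:chain} would give $\Delta_\infty G(\varrho)=-2\eta\,G'(\varrho)^2<0$, against the subsolution property. Smoothness of $\varrho$ is more than is needed: it is enough to have a $C^2$ function $\varphi\ge\varrho$ with $\varphi(\hat x)=\varrho(\hat x)$, slope close to $1$, and $\Delta_\infty\varphi(\hat x)$ almost nonpositive. The difficulty is that such a $\varphi$ may not exist.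

\subsection{A distance with a convex corner}
Let $M=\mathbb R^4$ with coordinates $(x_1,x_2,x_3,z)$ and orthonormal frame
\[
X_1=\partial_1-\tfrac12x_2\partial_z,\qquad X_2=\partial_2+\tfrac12x_1\partial_z,\qquad X_3=\partial_3 ,
\]
the product of the Heisenberg group with a line. Here $[X_1,X_2]=\partial_z$. A horizontal curve satisfies $\dot x_i=h_i$ and $\dot z=\frac12(x_1\dot x_2-x_2\dot x_1)$. When its projection to the $(x_1,x_2)$-plane is closed, $z$ changes by the signed area enclosed by the projection. Let $x_0=0$. A horizontal curve from $0$ to $(0,0,x_3,z)$ projects to a closed planar curve of signed area $z$, whose length $\ell$ satisfies $\ell^2\ge4\pi|z|$ by the isoperimetric inequality. The length of the curve is $\int(h_1^2+h_2^2+h_3^2)^{1/2}dt\ge(\ell^2+x_3^2)^{1/2}$, with equality for a helix over a circle. Hence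
\[
\varrho(0,0,x_3,z)=\sqrt{x_3^2+4\pi|z|}.
\]
At $\hat x=(0,0,1,0)$ the function $z\mapsto\sqrt{1+4\pi|z|}$ has one-sided derivatives $2\pi$ from the right and $-2\pi$ from the left. A differentiable $\varphi\ge\varrho$ with $\varphi(\hat x)=\varrho(\hat x)$ would have $\partial_z\varphi(\hat x)\ge2\pi$ and $\partial_z\varphi(\hat x)\le-2\pi$. So nothing touches $\varrho$ from above at $\hat x$, and a maximum of $u-G(\varrho)$ at $\hat x$ produces no test function for $u$.

The minimizer $t\mapsto(0,0,t,0)$ from $0$ to $\hat x$ is \emph{abnormal}, which means that its control is a critical point of the map sending a control to the endpoint of the curve. Indeed the $z$-coordinate of the endpoint is a quadratic form in $(h_1,h_2)$, so its derivative at the control $(0,0,1)$ vanishes.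

\subsection{Riemannian approximation in the model}
Let $g_\varepsilon$ be the Riemannian metric for which $X_1,X_2,X_3,\varepsilon\partial_z$ are orthonormal, and let $\varrho_\varepsilon\le\varrho$ be the $g_\varepsilon$-distance from $0$. Unit-speed curves satisfy $|\dot x|\le1$ and $|\dot z|\le\frac12|x|+\varepsilon$, so closed $g_\varepsilon$-balls are compact and $g_\varepsilon$ is complete. Let $\gamma:[0,T]\to\mathbb R^4$ be a unit-speed minimizing geodesic from $0$ to a point $\hat x\ne0$, and let $p(t)$ be the covector dual to $\dot\gamma(t)$. The pair $(\gamma,p)$ solves Hamilton's equations for $\frac12(\sum_ih_i^2+\varepsilon^2p_z^2)$ with $h_i=\langle p,X_i\rangle$. This Hamiltonian does not depend on $z$, so $p_z=\lambda$ is constant, and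
\[
\dot\gamma=\sum_ih_iX_i+\varepsilon^2\lambda\,\partial_z,\qquad |h|^2+\kappa=1,\qquad \kappa=\varepsilon^2\lambda^2 .
\]
The number $\kappa\in[0,1]$ is the part of the energy that $\gamma$ spends in the forbidden direction.

\emph{First claim: if $\varrho_\varepsilon$ is $C^2$ near $\hat x$, then $\Delta_\infty\varrho_\varepsilon(\hat x)\le\kappa/T$.} The differential of $\varrho_\varepsilon$ has dual norm at most $1$ and $\varrho_\varepsilon(\gamma(t))=t$, so equality in the Cauchy--Schwarz inequality forces $d\varrho_\varepsilon(\gamma(t))=p(t)$ for $t\le T$ near $T$. The same argument at nearby points gives the eikonal equation $|\mathfrak X\varrho_\varepsilon|^2=1-\varepsilon^2(\partial_z\varrho_\varepsilon)^2$. With $w=\sum_ih_i(T)X_i(\hat x)$, formula \eqref{eq:def} gives $\Delta_\infty\varrho_\varepsilon(\hat x)=-\varepsilon^2\lambda\,w(\partial_z\varrho_\varepsilon)$. Along $\gamma$ the function $\partial_z\varrho_\varepsilon=\lambda$ is constant, so $w(\partial_z\varrho_\varepsilon)=-\varepsilon^2\lambda\,\partial_z^2\varrho_\varepsilon$ at $\hat x$ and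
\[
\Delta_\infty\varrho_\varepsilon(\hat x)=\kappa\,\varepsilon^2\,\partial_z^2\varrho_\varepsilon(\hat x).
\]
To bound $\partial_z^2\varrho_\varepsilon$, use the curve $\gamma(t)+(ts/T)e_z$ from $0$ to $\hat x+se_z$, where $e_z$ is the last coordinate vector. The $X_i$ are invariant under translation in $z$, so its velocity is $\sum_ih_iX_i+(\varepsilon^2\lambda+s/T)\partial_z$. By $\sqrt y\le\frac12(1+y)$,
\[
\varrho_\varepsilon(\hat x+se_z)\le\frac12\int_0^T\Big(1+|h|^2+\varepsilon^{-2}\big(\varepsilon^2\lambda+\tfrac sT\big)^2\Big)dt=T+\lambda s+\frac{s^2}{2\varepsilon^2T},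
\]
with equality at $s=0$. Thus $\partial_z^2\varrho_\varepsilon(\hat x)\le1/(\varepsilon^2T)$, and the claim follows. The Hessian bound blows up like $\varepsilon^{-2}$, as it must if $\varrho_\varepsilon$ is to approach a function with a convex corner. But the Hessian is tested only against the vertical velocity $\varepsilon^2\lambda$, whose square is $\varepsilon^2\kappa$, and the powers of $\varepsilon$ cancel.

\emph{Second claim: $\kappa\le4\sqrt{\pi\varepsilon/T}$.} Remove the vertical drift: $y(t)=\gamma(t)-\varepsilon^2\lambda t\,e_z$ solves $\dot y=\sum_ih_iX_i(y)$, so it is horizontal of length $T\sqrt{1-\kappa}\le T(1-\kappa/2)$. Its endpoint differs from $\hat x$ by a vertical shift of size $\varepsilon^2|\lambda|T\le\varepsilon T$, which the lift of a circle of that area covers at cost at most $2\sqrt{\pi\varepsilon T}$. Hence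
\[
T=\varrho_\varepsilon(\hat x)\le\varrho(\hat x)\le T(1-\kappa/2)+2\sqrt{\pi\varepsilon T}.
\]
In words: energy spent vertically moves the endpoint by $O(\varepsilon)$ only, and by Chow's theorem such a displacement is cheap to obtain horizontally, so a minimizer does not spend much energy on it.

Together, $|\mathfrak X\varrho_\varepsilon|^2=1-\kappa\to1$ and $\Delta_\infty\varrho_\varepsilon\le4\sqrt{\pi\varepsilon}\,\varrho_\varepsilon^{-3/2}\to0$ at points of smoothness, uniformly away from the pole. This is what the bent cone needs. The general case differs in four respects. There is no preferred missing direction, so we add all coordinate directions with weight $\varepsilon$. The covector is not conserved, but its size changes by a bounded factor. Translations do not preserve the $X_i$, which creates error terms. Finally $\varrho_\varepsilon$ need not be $C^2$ at $\hat x$, so we build a smooth function above it from explicit competitor curves.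

\section{The cone inequality on small balls}\label{sec:local}

\begin{proposition}\label{prop:key}
Let $U\subset M$ be a framed chart, $\Omega\subset M$ open, $x_0\in M$ and $0<R<R_1$. Assume that $K_1=\bar B(x_0,R_1)$ is compact and contained in $U\cap\Omega$. Then every subsolution $u\in USC(\Omega)$ satisfies the cone inequality at $(x_0,R)$.
\end{proposition}

\subsection{Localization}
Identify $U$ with an open subset of $\mathbb R^n$. Multiply the $X_i$ by a smooth cutoff that has compact support in $U$ and equals $1$ on an open set $N\supset K_1$. The results are smooth compactly supported fields on $\mathbb R^n$, still called $X_i$, that agree with the original frame on $N$. Put $K=\bar B(x_0,R)$, $\varrho=d(x_0,\cdot)$,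
\[
\Lambda=\Big(\sum_i\sup\|DX_i\|^2\Big)^{1/2},\qquad\Lambda_2=\Big(\sum_i\sup\|D^2X_i\|^2\Big)^{1/2},
\]
\[
\omega(s)=\sup\{d(x,y):x,y\in K_1,\ |x-y|\le s\}.
\]
Since $d$ is continuous on the compact set $K_1\times K_1$ and vanishes on the diagonal, $\omega(s)\to0$ as $s\to0$. This is the form in which H\"ormander's condition enters the estimates. By the Cauchy--Schwarz inequality and Taylor's formula, for $h\in\mathbb R^m$ with $|h|\le1$ and $x,v\in\mathbb R^n$,
\begin{equation}\label{eq:taylor}
\Big\|\sum_ih_iDX_i(x)\Big\|\le\Lambda,\qquad\Big|\sum_ih_i\big(X_i(x+v)-X_i(x)-DX_i(x)v\big)\Big|\le\tfrac12\Lambda_2|v|^2 ,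
\end{equation}
and the first bound implies $|\sum_ih_i(X_i(x+v)-X_i(x))|\le\Lambda|v|$.

\subsection{The approximating metrics}
For $0<\varepsilon\le1$ let $\Gamma_\varepsilon(x)=\sum_iX_i(x)X_i(x)^T+\varepsilon^2I$ and let $g_\varepsilon(v,v)=\Gamma_\varepsilon^{-1}v\cdot v$ be the Riemannian metric on $\mathbb R^n$ whose cometric is $\Gamma_\varepsilon p\cdot p=\sum_i(p\cdot X_i)^2+\varepsilon^2|p|^2$. The eigenvalues of $\Gamma_\varepsilon$ lie between $\varepsilon^2$ and a constant, so $g_\varepsilon$ is uniformly equivalent to the Euclidean metric and hence complete. Let $\varrho_\varepsilon$ be the $g_\varepsilon$-distance from $x_0$; it is continuous on $\mathbb R^n$. We prescribe the cometric rather than the metric because it needs no choice of a complement to $\mathcal H$, and because it has the following description: a velocity is a horizontal part at its usual cost plus an arbitrary correction at cost $1/\varepsilon$.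

\begin{lemma}\label{lem:approx}
For $x,v\in\mathbb R^n$,
\begin{equation}\label{eq:min}
g_\varepsilon(v,v)=\min\Big\{|h|^2+\varepsilon^{-2}|k|^2:\ h\in\mathbb R^m,\ k\in\mathbb R^n,\ \sum_ih_iX_i(x)+k=v\Big\}.
\end{equation}
Moreover $\varrho_\varepsilon\le\varrho$ on $K$.
\end{lemma}

\begin{proof}
Let $p=\Gamma_\varepsilon^{-1}v$, $h^0_i=p\cdot X_i$, $k^0=\varepsilon^2p$. Then $\sum_ih_i^0X_i+k^0=\Gamma_\varepsilon p=v$ and $|h^0|^2+\varepsilon^{-2}|k^0|^2=\Gamma_\varepsilon p\cdot p=p\cdot v=g_\varepsilon(v,v)$. For any admissible pair $(h,k)$,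
\[
g_\varepsilon(v,v)=p\cdot v=h^0\cdot h+\varepsilon p\cdot\varepsilon^{-1}k\le g_\varepsilon(v,v)^{1/2}\big(|h|^2+\varepsilon^{-2}|k|^2\big)^{1/2},
\]
which proves \eqref{eq:min}. If $x\in K$, then $\varrho(x)<R_1$, and $\varrho(x)$ is the infimum over horizontal curves of length less than $R_1$. These stay in $K_1\subset N$, where the fields are unmodified, and by \eqref{eq:min} with $k=0$ their $g_\varepsilon$-length is at most their length.
\end{proof}

Let $\hat x\in K\setminus\{x_0\}$ and $T=\varrho_\varepsilon(\hat x)\in(0,R]$. By the Hopf--Rinow theorem there is a unit-speed minimizing $g_\varepsilon$-geodesic $\gamma$ with $\gamma(0)=x_0$, $\gamma(T)=\hat x$, and it extends to a geodesic defined for all times. Recall that for a geodesic $\gamma$ and its dual covector $p=\Gamma_\varepsilon(\gamma)^{-1}\dot\gamma$, the pair $(\gamma,p)$ solves Hamilton's equations $\dot x=\partial_pH$, $\dot p=-\partial_xH$ for $H=\frac12\Gamma_\varepsilon(x)p\cdot p$, and $2H=g_\varepsilon(\dot\gamma,\dot\gamma)$ is constant. With $h_i(t)=p(t)\cdot X_i(\gamma(t))$ and $k(t)=\varepsilon^2p(t)$ this reads,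 for all $t$,
\begin{equation}\label{eq:ham}
\dot\gamma=\sum_ih_iX_i(\gamma)+k,\qquad\dot p=-\sum_ih_i\,DX_i(\gamma)^Tp,\qquad|h|^2+\varepsilon^2|p|^2=1=p\cdot\dot\gamma .
\end{equation}
In particular
\begin{equation}\label{eq:bounds}
|h|\le1,\qquad|p|\le\varepsilon^{-1},\qquad|k|\le\varepsilon,\qquad|\dot p|\le\Lambda|p| .
\end{equation}
We fix one such geodesic for each $\hat x$ and $\varepsilon$, and define its \emph{non-horizontal energy at the endpoint},
\[
\kappa=\varepsilon^2|p(T)|^2=1-|h(T)|^2\in[0,1].
\]

\subsection{The non-horizontal energy is small}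
The second claim of the model used that $\kappa$ was constant along $\gamma$. Here the last bound in \eqref{eq:bounds} shows that a large non-horizontal energy at the endpoint forces a comparable one along the whole geodesic, and this is enough.

\begin{lemma}\label{lem:kappa}
Let $C_0=Re^{\Lambda R}$. Then $0\le\varrho-\varrho_\varepsilon\le\omega(C_0\varepsilon)$ on $K$, and for $\hat x\in K\setminus\{x_0\}$,
\[
\kappa\le\frac{2e^{2\Lambda R}\,\omega(C_0\varepsilon)}{\varrho_\varepsilon(\hat x)} .
\]
\end{lemma}

\begin{proof}
At $x_0$ both distances vanish, so let $\hat x\ne x_0$. From $\frac{d}{dt}|p|^2\le2\Lambda|p|^2$ we get $|p(T)|^2\le e^{2\Lambda(T-t)}|p(t)|^2$, so $\varepsilon^2|p(t)|^2\ge e^{-2\Lambda R}\kappa$ on $[0,T]$. Using $\sqrt{1-s}\le1-s/2$,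
\[
|h(t)|=\sqrt{1-\varepsilon^2|p(t)|^2}\le1-\tfrac12e^{-2\Lambda R}\kappa,\qquad 0\le t\le T.
\]
Let $y$ solve $\dot y=\sum_ih_i(t)X_i(y)$, $y(0)=x_0$, on $[0,T]$; this is $\gamma$ with the drift $k$ removed. We claim that $y$ stays in $N$. Otherwise let $t_1$ be the first time with $y(t_1)\notin N$. For $t<t_1$ the curve $y|_{[0,t]}$ is horizontal in $M$ of length at most $t\le R$, so $y(t)\in K$. As $K$ is compact, $y(t_1)\in K\subset N$, a contradiction. So $y$ is a horizontal curve in $K$ and $\varrho(y(T))\le T(1-\frac12e^{-2\Lambda R}\kappa)$.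

The difference $\gamma-y$ vanishes at $t=0$ and satisfies $|\dot\gamma-\dot y|\le\Lambda|\gamma-y|+\varepsilon$ by \eqref{eq:taylor} and \eqref{eq:bounds}. Gronwall's inequality gives $|\hat x-y(T)|\le\varepsilon Te^{\Lambda T}\le C_0\varepsilon$. Both points lie in $K_1$, so $d(y(T),\hat x)\le\omega(C_0\varepsilon)$. With Lemma~\ref{lem:approx},
\[
T\le\varrho(\hat x)\le T-\tfrac12Te^{-2\Lambda R}\kappa+\omega(C_0\varepsilon).
\]
Dropping the term with $\kappa$ gives the first assertion, and comparing the two ends gives the second.
\end{proof}

\subsection{A smooth function touching $\varrho_\varepsilon$ from above}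
It helps to see first what to expect. Suppose $\varrho_\varepsilon$ is $C^2$ near $\hat x$, with Hessian $\mathsf A$ at $\hat x$, and write $\dot\gamma(T)=w+\hat k$ with $w=\sum_ih_i(T)X_i(\hat x)$, $\hat k=k(T)$. As in the model, $\nabla\varrho_\varepsilon(\gamma(t))=p(t)$ and $|\mathfrak X\varrho_\varepsilon|^2=1-\varepsilon^2|\nabla\varrho_\varepsilon|^2$. The second relation gives $\Delta_\infty\varrho_\varepsilon(\hat x)=-\mathsf Aw\cdot\hat k$, and differentiating the first gives $\mathsf A(w+\hat k)=\dot p(T)$. Hence
\[
\Delta_\infty\varrho_\varepsilon(\hat x)=-\dot p(T)\cdot\hat k+\mathsf A\hat k\cdot\hat k .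
\]
The first term is at most $\Lambda\kappa$, and the second is at most $C\kappa$ as soon as $\mathsf A\le C\varepsilon^{-2}I$. This computation uses two pieces of information on $\varrho_\varepsilon$: its exact behavior along $\gamma$, and a crude quadratic upper bound in all directions. The function $\varphi$ below encodes both, without any regularity of $\varrho_\varepsilon$.

\begin{lemma}\label{lem:barrier}
Let $\tau>0$ and put
\[
C_1=\tfrac12(R+1)\big[(2/\tau+\Lambda)^2+\Lambda_2\big],\qquad C_2=\Lambda+2C_1 .
\]
Let $\hat x\in K$ with $T=\varrho_\varepsilon(\hat x)\ge\tau$, and assume $\kappa<1$. Then there is a smooth function $\varphi$ near $\hat x$ with $\varphi\ge\varrho_\varepsilon$, $\varphi(\hat x)=\varrho_\varepsilon(\hat x)$,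
\[
|\mathfrak X\varphi(\hat x)|^2=1-\kappa,\qquad\Delta_\infty\varphi(\hat x)\le C_2\,\kappa .
\]
The constants $C_1,C_2$ do not depend on $\varepsilon$ or $\hat x$.
\end{lemma}

\begin{proof}
\emph{Step 1: a quadratic upper bound around each point of $\gamma$ near $\hat x$.} We show that for $|\theta|\le\min(\tau/2,1)$ and all $\xi\in\mathbb R^n$,
\begin{equation}\label{eq:quad}
\varrho_\varepsilon\big(\gamma(T+\theta)+\xi\big)\le T+\theta+p(T+\theta)\cdot\xi+C_1\varepsilon^{-2}|\xi|^2 .
\end{equation}
Let $T'=T+\theta\in[\tau/2,R+1]$, $\zeta(t)=t/T'$, and $\sigma(t)=\gamma(t)+\zeta(t)\xi$ for $t\in[0,T']$. This curve joins $x_0$ to $\gamma(T')+\xi$. To apply \eqref{eq:min} the fields must be evaluated at $\sigma$, so we keep the control $h$ of $\gamma$ and put the whole discrepancy into the expensive part: $\dot\sigma=\sum_ih_iX_i(\sigma)+(k+\beta)$ with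
\[
\beta=\zeta'\xi-\sum_ih_i\big(X_i(\gamma+\zeta\xi)-X_i(\gamma)\big)=\beta_1+\beta_2,\qquad\beta_1=\zeta'\xi-\zeta\sum_ih_iDX_i(\gamma)\xi .
\]
Since $0\le\zeta\le1$ and $\zeta'\le2/\tau$, \eqref{eq:taylor} gives $|\beta|\le(2/\tau+\Lambda)|\xi|$ and $|\beta_2|\le\frac12\Lambda_2|\xi|^2$. By \eqref{eq:min} and $\sqrt y\le\frac12(1+y)$,
\[
\varrho_\varepsilon(\sigma(T'))\le\frac12\int_0^{T'}\big(1+|h|^2+\varepsilon^{-2}|k+\beta|^2\big)dt=T'+\int_0^{T'}p\cdot\beta\,dt+\frac1{2\varepsilon^2}\int_0^{T'}|\beta|^2dt ,
\]
where we used $k=\varepsilon^2p$ and $|h|^2+\varepsilon^{-2}|k|^2=1$. The equation for $\dot p$ makes the linear term an exact derivative: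
\[
p\cdot\beta_1=\zeta'\,p\cdot\xi-\zeta\sum_ih_i\,DX_i(\gamma)^Tp\cdot\xi=\zeta'\,p\cdot\xi+\zeta\,\dot p\cdot\xi=\frac{d}{dt}\big(\zeta\,p\cdot\xi\big),
\]
so $\int_0^{T'}p\cdot\beta_1\,dt=p(T')\cdot\xi$. With $|p|\le\varepsilon^{-1}\le\varepsilon^{-2}$, the term $\int p\cdot\beta_2$ is at most $\frac12(R+1)\Lambda_2\varepsilon^{-2}|\xi|^2$, and the last integral contributes at most $\frac12(R+1)(2/\tau+\Lambda)^2\varepsilon^{-2}|\xi|^2$. This proves \eqref{eq:quad}. Note that $\gamma$ need not be minimizing beyond time $T$: only \eqref{eq:ham} was used.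

\emph{Step 2: the function $\varphi$.} Taking $\theta=0$ in \eqref{eq:quad} already gives a smooth function touching $\varrho_\varepsilon$ from above. It is useless, because its second derivative in the direction $w$ contains $2C_1\varepsilon^{-2}|w|^2$. The remedy is to let the base point slide along $\gamma$ as $x$ moves in the direction $w$, so that $\xi$ only has to make up the small difference $w-\dot\gamma(T)=-\hat k$.

Write $\hat p=p(T)$, $\hat h=h(T)$, $\hat k=\varepsilon^2\hat p$, $w=\sum_i\hat h_iX_i(\hat x)$. Since $\hat p\cdot w=|\hat h|^2=1-\kappa>0$, we have $w\ne0$. Define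
\[
\theta(x)=\frac{w\cdot(x-\hat x)}{|w|^2},\qquad\xi(x)=x-\gamma\big(T+\theta(x)\big),
\]
\[
\varphi(x)=T+\theta(x)+p\big(T+\theta(x)\big)\cdot\xi(x)+C_1\varepsilon^{-2}|\xi(x)|^2 .
\]
The function $\varphi$ is smooth because $\gamma$ and $p$ are. Near $\hat x$ we have $|\theta(x)|\le\min(\tau/2,1)$ and $x=\gamma(T+\theta(x))+\xi(x)$, so $\varphi\ge\varrho_\varepsilon$ by \eqref{eq:quad}. At $\hat x$, $\theta=0$ and $\xi=0$, so $\varphi(\hat x)=T$.

\emph{Step 3: first derivatives.} For $v\in\mathbb R^n$ we have $d\xi(v)=v-d\theta(v)\,\dot\gamma(T)$ at $\hat x$. All terms containing the factor $\xi(\hat x)=0$ drop out, and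
\[
d\varphi(v)=d\theta(v)+\hat p\cdot v-d\theta(v)\,\hat p\cdot\dot\gamma(T)=\hat p\cdot v .
\]
Hence $X_i\varphi(\hat x)=\hat h_i$ and $|\mathfrak X\varphi(\hat x)|^2=1-\kappa$.

\emph{Step 4: the $\infty$-Laplacian.} Let $Y=\sum_i\hat h_iX_i$, a combination with constant coefficients, and let $c$ solve $c'=Y(c)$, $c(0)=\hat x$. Then
\[
\Delta_\infty\varphi(\hat x)=\sum_{i,j}\hat h_i\hat h_jX_iX_j\varphi(\hat x)=Y(Y\varphi)(\hat x)=\frac{d^2}{ds^2}\Big|_{s=0}\varphi(c(s)).
\]
Write $\theta(s)$, $\xi(s)$ for the compositions with $c$, and $P(s)=p(T+\theta(s))$. Since $c'(0)=w$, we have $\theta(0)=0$ and $\theta'(0)=1$; put $\alpha=\theta''(0)$. Then $P'(0)=\dot p(T)$ and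
\[
\xi(0)=0,\qquad\xi'(0)=w-\dot\gamma(T)=-\hat k,\qquad\xi''(0)=c''(0)-\ddot\gamma(T)-\alpha\dot\gamma(T).
\]
Differentiating $\varphi(c(s))=T+\theta+P\cdot\xi+C_1\varepsilon^{-2}|\xi|^2$ twice at $s=0$,
\begin{align*}
\Delta_\infty\varphi(\hat x)&=\alpha+2P'(0)\cdot\xi'(0)+\hat p\cdot\xi''(0)+2C_1\varepsilon^{-2}|\xi'(0)|^2\\
&=\alpha-2\dot p(T)\cdot\hat k+\hat p\cdot c''(0)-\hat p\cdot\ddot\gamma(T)-\alpha+2C_1\varepsilon^{-2}|\hat k|^2 ,
\end{align*}
where $\hat p\cdot\dot\gamma(T)=1$ cancels $\alpha$. Two terms remain to be identified. From $c''(0)=\sum_i\hat h_iDX_i(\hat x)w$ and \eqref{eq:ham} we get $\hat p\cdot c''(0)=-\dot p(T)\cdot w$. Differentiating $p\cdot\dot\gamma=1$ gives $-\hat p\cdot\ddot\gamma(T)=\dot p(T)\cdot(w+\hat k)$. The terms with $w$ cancel, and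
\[
\Delta_\infty\varphi(\hat x)=-\dot p(T)\cdot\hat k+2C_1\varepsilon^{-2}|\hat k|^2\le\Lambda\varepsilon^2|\hat p|^2+2C_1\varepsilon^2|\hat p|^2=C_2\kappa .
\]
Since $\hat x\in K\subset N$, the fields near $\hat x$ are the original frame, so $\mathfrak X$ and $\Delta_\infty$ are those of $M$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:key}}
Subtracting a constant, assume $u(x_0)=0$. Let $b=S_Ru(x_0)$, so that $\max_Ku=bR$. If $b=0$ then $u\le0$ on $K$, which is the claim. Let $b>0$ and suppose $u(x_1)>b\varrho(x_1)$ for some $x_1\in K$.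

\emph{Constants that do not depend on $\varepsilon$.} Let $G(t)=bt+\eta t(R-t)$ with $0<\eta<b/(2R)$ so small that $u(x_1)>G(\varrho(x_1))$. On $[0,R]$ we have $b/2\le G'\le b'$ with $b'=b+\eta R$, and $G''=-2\eta$. The strict concavity provides the room that will absorb the error $C_2\kappa$. Let $\mu=\max_K(u-G(\varrho))>0$. The set $\Sigma=\{x\in K:u(x)-G(\varrho(x))\ge\mu/2\}$ is compact by upper semicontinuity, and nonempty. It does not contain $x_0$, where $u-G(\varrho)=0$, nor a point with $\varrho=R$, where $u-G(\varrho)=u-bR\le0$. So there is $\tau>0$ with $2\tau\le\varrho\le R-2\tau$ on $\Sigma$. Let $C_2$ be the constant of Lemma~\ref{lem:barrier} for this $\tau$.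

\emph{Choice of $\varepsilon$.} Put $\omega_\varepsilon=\omega(C_0\varepsilon)$ and $\bar\kappa=2e^{2\Lambda R}\omega_\varepsilon/\tau$. Both tend to $0$ with $\varepsilon$. Fix $\varepsilon\in(0,1]$ with
\[
b'\omega_\varepsilon\le\mu/2,\qquad\omega_\varepsilon\le\tau,\qquad\bar\kappa<1,\qquad b'C_2\bar\kappa<2\eta(1-\bar\kappa)^2 .
\]

\emph{The maximum point.} Let $\hat x$ be a maximum point of $u-G(\varrho_\varepsilon)$ on $K$. By Lemma~\ref{lem:kappa}, $0\le G(\varrho)-G(\varrho_\varepsilon)\le b'\omega_\varepsilon\le\mu/2$ on $K$. Thus the maximum is at least $\mu$, and $u(\hat x)-G(\varrho(\hat x))\ge\mu/2$, that is, $\hat x\in\Sigma$. Consequently $\hat x$ lies in the open ball $B(x_0,R)$, $\tau\le\varrho_\varepsilon(\hat x)<R$, and $\kappa\le\bar\kappa<1$ by Lemma~\ref{lem:kappa}.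

\emph{The test function.} Let $\varphi$ be given by Lemma~\ref{lem:barrier}. Near $\hat x$ we have $0\le\varrho_\varepsilon\le\varphi<R$, so $G(\varrho_\varepsilon)\le G(\varphi)$, with equality at $\hat x$. Hence $u-G(\varphi)$ has a local maximum at $\hat x$. The subsolution property, \eqref{eq:chain} and Lemma~\ref{lem:barrier} give, with $G'=G'(\varphi(\hat x))\in[b/2,b']$,
\[
0\le\Delta_\infty(G\circ\varphi)(\hat x)\le G'^{\,2}\big[b'C_2\kappa-2\eta(1-\kappa)^2\big]\le G'^{\,2}\big[b'C_2\bar\kappa-2\eta(1-\bar\kappa)^2\big]<0 .
\]
This contradiction proves the proposition. \qed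

\begin{corollary}\label{cor:Cr}
For every admissible $W$ there is $r_0>0$ such that every subsolution in $W$ has property $(C_{r_0})$ on $W$.
\end{corollary}

\begin{proof}
Each $x\in\overline W$ has a ball $B(x,2r_x)$ contained in a framed chart. Cover $\overline W$ by finitely many $B(x_j,r_{x_j})$ and let $r_0=\min_jr_{x_j}$. Then $\bar B(x,r_0)$ lies in a framed chart for every $x\in\overline W$. Given $x\in W$ and $R<\min(r_0,\operatorname{dist}(x,\partial W))$, choose $R_1$ strictly between these two numbers. By Lemma~\ref{lem:metric}(ii), $\bar B(x,R_1)$ is a compact subset of $W$, and Proposition~\ref{prop:key} applies.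
\end{proof}

\section{From the cone inequality to comparison}\label{sec:AS}

This section reproduces the Armstrong--Smart argument. It uses only the metric $d$. The plan is to turn $(C_r)$ into the finite-difference inequality
\[
2P(x)\le\max_{\bar B(x,\delta)}P+\min_{\bar B(x,\delta)}P ,
\]
which says that $P$ rises from $x$ at least as much as it falls, and to prove a maximum principle for that inequality directly. Throughout, $W$ is admissible.

\begin{lemma}\label{lem:lip}
If $u$ has property $(C_r)$ on $W$, then $u$ is locally $d$-Lipschitz in $W$.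
\end{lemma}

\begin{proof}
Let $x_0\in W$, $4s<\min(r,\operatorname{dist}(x_0,\partial W))$ and $A=\max_{\bar B(x_0,4s)}u$. For $x\in B(x_0,s)$ we have $\operatorname{dist}(x,\partial W)>2s$ and $\bar B(x,2s)\subset\bar B(x_0,4s)$, so the cone inequality at $(x,2s)$ holds and $S_{2s}u(x)\le(A-u(x))/2s$. Applied to $y=x_0$, where $d(x,x_0)<s$, it gives $u(x_0)\le u(x)+\frac12(A-u(x))$, that is, $A-u(x)\le2(A-u(x_0))$. This is the lower bound on $u$ that semicontinuity alone does not give. For $x,y\in B(x_0,s)$ we have $d(x,y)<2s$, and therefore
\[
u(y)-u(x)\le\frac{A-u(x)}{2s}\,d(x,y)\le\frac{A-u(x_0)}{s}\,d(x,y).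
\]
Exchanging $x$ and $y$ completes the proof.
\end{proof}

The cone inequality involves only maxima over balls, while the finite-difference inequality needs a lower bound for a minimum. Replacing $u$ by its maximum over $\delta$-balls provides such a bound for free.

\begin{lemma}\label{lem:discrete}
Let $u$ have property $(C_r)$ on $W$, let $0<2\delta<r$, and put $u^\delta(x)=\max_{\bar B(x,\delta)}u$ for $x\in W_{2\delta}$. Then $u^\delta\in C(W_{2\delta})$, and for $x\in W_{3\delta}$ we have $\bar B(x,\delta)\subset W_{2\delta}$ and
\[
2u^\delta(x)\le\max_{\bar B(x,\delta)}u^\delta+\min_{\bar B(x,\delta)}u^\delta .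
\]
\end{lemma}

\begin{proof}
The inclusion follows from Lemma~\ref{lem:metric}(ii) and the triangle inequality, as does $\bar B(x,\delta)\subset W_\delta$ for $x\in W_{2\delta}$. By Lemma~\ref{lem:lip}, $u$ is continuous.

\emph{Continuity of $u^\delta$.} Let $x_j\to x$ in $W_{2\delta}$. If $u^\delta(x_j)=u(y_j)$ with $y_j\in\bar B(x_j,\delta)\subset W_\delta$, every limit point $y$ of $(y_j)$ lies in $\bar B(x,\delta)$; by compactness of $W_\delta$, $\limsup u^\delta(x_j)\le u^\delta(x)$. Conversely let $u^\delta(x)=u(y)$ with $d(x,y)\le\delta$. If $d(x_j,y)\le\delta$ put $y_j=y$. Otherwise Lemma~\ref{lem:metric}(iv) gives $y_j\in\bar B(x_j,\delta)$ with $d(y_j,y)\le d(x_j,y)-\delta\le d(x_j,x)$. So $y_j\to y$ and $u^\delta(x_j)\ge u(y_j)\to u^\delta(x)$.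

\emph{The inequality.} Let $x\in W_{3\delta}$ and let $z$ maximize $u$ on $\bar B(x,2\delta)$. There is $q\in\bar B(x,\delta)$ with $d(q,z)\le\delta$: take $q=x$ if $d(x,z)\le\delta$, and use Lemma~\ref{lem:metric}(iv) with $s=\delta$ otherwise. Hence $\max_{\bar B(x,\delta)}u^\delta\ge u^\delta(q)\ge u(z)$. Every $y'\in\bar B(x,\delta)$ has $x\in\bar B(y',\delta)$, so $\min_{\bar B(x,\delta)}u^\delta\ge u(x)$. Finally let $u^\delta(x)=u(y)$ with $d(x,y)\le\delta$. The cone inequality at $(x,2\delta)$ gives $u(y)\le u(x)+\frac12(u(z)-u(x))$, that is, $2u^\delta(x)\le u(z)+u(x)$.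
\end{proof}

\begin{lemma}[Discrete maximum principle]\label{lem:dmp}
Let $K'\subset K\subsetneq M$ with $K$ compact and nonempty, let $\delta>0$, and assume $\bar B(x,\delta)\subset K$ for $x\in K'$. Let $P,Q\in C(K)$ satisfy, for all $x\in K'$ and with extrema over $\bar B(x,\delta)$,
\[
2P(x)\le\max P+\min P,\qquad2Q(x)\ge\max Q+\min Q .
\]
Then $\max_K(P-Q)$ is attained at a point of $K\setminus K'$.
\end{lemma}

\begin{proof}
Suppose that the compact set $E$ of maximum points of $P-Q$ lies in $K'$. Among these points we select those where $P$ is largest: $E'=\{x\in E:P(x)=\max_EP\}$ is compact, nonempty and different from $M$. Since $M$ is connected, $E'$ is not open, so some $x\in E'$ is not an interior point of $E'$. For $y\in\bar B(x,\delta)$ we have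
\begin{equation}\label{eq:PQ}
P(y)-P(x)\le Q(y)-Q(x).
\end{equation}
With extrema over $\bar B(x,\delta)$,
\[
Q(x)-\min Q\le P(x)-\min P\le\max P-P(x)\le\max Q-Q(x)\le Q(x)-\min Q .
\]
The first inequality is \eqref{eq:PQ} at a minimum point of $Q$, the third is \eqref{eq:PQ} at a maximum point of $P$, and the other two are the hypotheses. So all terms equal some $s\ge0$. If $s=0$, then $P$ and $Q$ are constant on $\bar B(x,\delta)$, hence $\bar B(x,\delta)\subset E'$, and $x$ is interior to $E'$. If $s>0$, take $z\in\bar B(x,\delta)$ with $P(z)=P(x)+s$. Then $s\le Q(z)-Q(x)\le s$ by \eqref{eq:PQ}, so $z\in E$ and $P(z)>\max_EP$. Both cases are contradictory.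
\end{proof}

\begin{theorem}\label{thm:metric}
Let $u\in USC(\overline W)$ and $v\in LSC(\overline W)$ be real-valued, and assume that $u$ and $-v$ have property $(C_r)$ on $W$ for some $r>0$. Then $u-v\le\max_{\partial W}(u-v)$ in $W$.
\end{theorem}

\begin{proof}
Let $\delta<r/2$ be so small that $W_{2\delta}\ne\emptyset$, and put $v_\delta=-(-v)^\delta=\min_{\bar B(\cdot,\delta)}v$. Lemma~\ref{lem:discrete}, applied to $u$ and to $-v$, shows that $P=u^\delta$ and $Q=v_\delta$ satisfy the hypotheses of Lemma~\ref{lem:dmp} with $K=W_{2\delta}\subset W\ne M$ and $K'=W_{3\delta}$. So $u^\delta-v_\delta$ attains its maximum over $W_{2\delta}$ at a point $x_\delta$ with $\operatorname{dist}(x_\delta,\partial W)<3\delta$. Write $(u^\delta-v_\delta)(x_\delta)=u(y_\delta)-v(z_\delta)$ with $y_\delta,z_\delta\in\bar B(x_\delta,\delta)$. Along a sequence $\delta\to0$ the points $x_\delta$ converge to some $x^*\in\partial W$, and so do $y_\delta$ and $z_\delta$. Fix $x\in W$. For small $\delta$ we have $x\in W_{2\delta}$ and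
\[
u(x)-v(x)\le u^\delta(x)-v_\delta(x)\le u(y_\delta)-v(z_\delta).
\]
By semicontinuity up to the boundary, the upper limit of the right side is at most $u(x^*)-v(x^*)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unique} and of the comparison statement in Theorem~\ref{thm:comparison}]
The set $\Omega$ is admissible. The functions $u$ and $-v$ are subsolutions in $\Omega$, so by Corollary~\ref{cor:Cr} both have property $(C_{r_0})$ on $\Omega$, and Theorem~\ref{thm:metric} gives $u-v\le\max_{\partial\Omega}(u-v)$. If $u_1,u_2\in C(\overline\Omega)$ solve \eqref{eq:dirichlet} with the same $f\in C(\partial\Omega)$, this gives $u_1\le u_2$ and $u_2\le u_1$.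
\end{proof}

\section{Cones, subsolutions and absolute minimizers}\label{sec:char}

With Theorem~\ref{thm:metric} in hand, comparison with a cone only requires that the negative of the cone has property $(C_r)$, which is a matter of the triangle inequality.

\begin{lemma}\label{lem:conefact}
Let $W$ be admissible, $z\notin W$, $a\in\mathbb R$, $b\ge0$. Then $-(a+b\,d(z,\cdot))$ has property $(C_r)$ on $W$ for every $r>0$.
\end{lemma}

\begin{proof}
It suffices to treat $\psi=-d(z,\cdot)$. Let $x\in W$ and $0<R<\operatorname{dist}(x,\partial W)$. By Lemma~\ref{lem:metric}(i), $d(x,z)>R$, and by (iv) there is $q\in\bar B(x,R)$ with $\psi(q)\ge\psi(x)+R$. So $S_R\psi(x)\ge1$, and $\psi(y)\le\psi(x)+d(x,y)\le\psi(x)+S_R\psi(x)\,d(x,y)$ by the triangle inequality.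
\end{proof}

The converse of Corollary~\ref{cor:Cr} also follows from Theorem~\ref{thm:metric}: a test function of the wrong sign would be a supersolution that violates comparison.

\begin{lemma}\label{lem:converse}
If $u$ has property $(C_r)$ on an admissible set $W$ for some $r>0$, then $u$ is a subsolution in $W$.
\end{lemma}

\begin{proof}
Let $u-\varphi$ have a local maximum at $\hat x\in W$, normalized by $u(\hat x)=\varphi(\hat x)$, and suppose $\Delta_\infty\varphi(\hat x)<0$. In a framed chart put $\tilde\varphi=\varphi+|x-\hat x|^4$. Its derivatives of order at most two at $\hat x$ are those of $\varphi$, so $\Delta_\infty\tilde\varphi(\hat x)<0$ by \eqref{eq:coord}. Choose a coordinate ball $V$ of Euclidean radius $s$ centered at $\hat x$, with $\overline V\subset W$, such that $u\le\varphi$ and $\Delta_\infty\tilde\varphi<0$ on $\overline V$. Then $-\tilde\varphi$ is a subsolution in $V$ by degenerate ellipticity, so it has property $(C_{r'})$ on $V$ for some $r'>0$ by Corollary~\ref{cor:Cr}. Also $u$ has property $(C_r)$ on $V$. Theorem~\ref{thm:metric} with $\min(r,r')$ gives $0=(u-\tilde\varphi)(\hat x)\le\max_{\partial V}(u-\tilde\varphi)\le-s^4$,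 a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
(a)$\Rightarrow$(b). Let $W=V\setminus\{z\}$. It is open, its closure is a compact subset of $\Omega$, and $W\ne M$. It is nonempty because a nonempty open set is not a single point ($n\ge1$, since $\partial\Omega\neq\emptyset$). So $W$ is admissible and $u\in USC(\overline W)$. By Corollary~\ref{cor:Cr}, $u$ has property $(C_{r_0})$ on $W$ for some $r_0$, and by Lemma~\ref{lem:conefact} so does the negative of the cone $v=a+b\,d(z,\cdot)$, because $z\notin W$. Theorem~\ref{thm:metric} gives $u-v\le\max_{\partial W}(u-v)\le0$ in $W$.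

(b)$\Rightarrow$(c). Take $V=B(x,R)$, $z=x$, $a=u(x)$, $b=S_Ru(x)$. Then $\overline V\subset\bar B(x,R)\subset\Omega$. The inequality \eqref{eq:cone} holds at $y=x$, and at points with $d(x,y)=R$, where its right side is $\max_{\bar B(x,R)}u$. These points include $\partial(V\setminus\{x\})$, so (b) gives \eqref{eq:cone} on $V\setminus\{x\}$.

(c)$\Rightarrow$(a). Statement (c) is property $(C_r)$ on $\Omega$ for every $r$; apply Lemma~\ref{lem:converse}.

\emph{$\infty$-harmonic implies absolutely minimizing.} Let $V$ be nonempty and open with $\overline V\subset\Omega$. By (c) and Lemma~\ref{lem:lip}, $u$ is locally $d$-Lipschitz in $\Omega$. Then $L=\operatorname{Lip}_d(u,\partial V)$ is finite: otherwise there are pairs in the compact set $\partial V$ with unbounded difference quotients, their distances tend to $0$ since $u$ is bounded there, and a subsequence converges to a single point near which $u$ is Lipschitz. We use (b) twice, first with vertex on the boundary and then with vertex inside. For $z\in\partial V$ we have $V\setminus\{z\}=V$ and $\pm u\le\pm u(z)+L\,d(z,\cdot)$ on $\partial V$,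 so (b) for the subsolutions $u$ and $-u$ gives $|u(x)-u(z)|\le L\,d(x,z)$ for $x\in V$. Now fix $x\in V$. We have just shown $u\le u(x)+L\,d(x,\cdot)$ on $\partial V\cup\{x\}\supset\partial(V\setminus\{x\})$, so by (b) this holds in $V$. As $x\in V$ is arbitrary, $\operatorname{Lip}_d(u,V)\le L$. The reverse inequality holds because a Lipschitz bound on $V$ extends to $\overline V$ by continuity.

\emph{Absolutely minimizing implies $\infty$-harmonic.} If $u$ is absolutely minimizing, so is $-u$; hence it suffices to prove (c) for $u$. Let $0<R<\operatorname{dist}(x,\partial\Omega)$, $b=S_Ru(x)$, $v=u(x)+b\,d(x,\cdot)$, and suppose that the open set $W=\{y\in B(x,R):u(y)>v(y)\}$ is nonempty. Then $x\notin W$ and $\overline W\subset\bar B(x,R)\subset\Omega$. On $\partial W$ we have $u\ge v$ by continuity. A point of $\partial W$ is not in $W$, so it either lies in $B(x,R)$ with $u\le v$, or has $d(x,\cdot)=R$, where $u\le\max_{\bar B(x,R)}u=v$. Thus $u=v$ on $\partial W$, and $\operatorname{Lip}_d(u,\overline W)=\operatorname{Lip}_d(u,W)=\operatorname{Lip}_d(v,\partial W)\le b$. Let $y\in W$ and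 $t>0$. Take a horizontal curve from $y$ to $x$ of length at most $d(x,y)+t$, and let $z\in\partial W$ be its first point outside $W$. Then $d(x,z)+d(z,y)\le d(x,y)+t$ and
\[
u(y)\le u(z)+b\,d(z,y)=u(x)+b\big(d(x,z)+d(z,y)\big)\le v(y)+bt .
\]
Letting $t\to0$ gives $u(y)\le v(y)$, contradicting $y\in W$. So $u\le v$ on $B(x,R)$, and on $\{d(x,\cdot)=R\}$ as noted above.
\end{proof}

\section{Existence}\label{sec:exist}

We complete the proof of Theorem~\ref{thm:comparison} by Perron's method, with cones as barriers. For a locally bounded function $w$ on $\overline\Omega$ let $w^*(x)=\limsup_{y\to x}w(y)$ and $w_*(x)=\liminf_{y\to x}w(y)$, where $y=x$ is allowed; these are the smallest upper semicontinuous function above $w$ and the largest lower semicontinuous function below $w$. We use three facts from \cite{CIL} on continuous degenerate elliptic operators. They are local, so by \eqref{eq:coord} they apply to $\Delta_\infty$ chart by chart.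
\begin{itemize}
\item[(P1)] If $w$ is the supremum of a nonempty family of subsolutions in $\Omega$ and $w^*<\infty$, then $w^*$ is a subsolution \cite[Lemma 4.2]{CIL}.
\item[(P2)] If $w$ is a subsolution in $\Omega$ and $w_*$ fails the supersolution condition at $\hat x\in\Omega$, then for every small coordinate ball $V$ around $\hat x$ there is a subsolution $\tilde w\ge w$ in $\Omega$ with $\tilde w\ne w$ and $\tilde w=w$ outside $V$ \cite[Lemma 4.4]{CIL}.
\item[(P3)] A uniform limit of viscosity solutions is a viscosity solution \cite[Section 6]{CIL}.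
\end{itemize}

\emph{Lipschitz data.} Let $f$ be $d$-Lipschitz on $\partial\Omega$ with constant $L$, and put, for $x\in\overline\Omega$,
\[
f^+(x)=\min_{z\in\partial\Omega}\big(f(z)+L\,d(x,z)\big),\qquad f^-(x)=\max_{z\in\partial\Omega}\big(f(z)-L\,d(x,z)\big).
\]
Both are $L$-Lipschitz, hence continuous. From $f(z)-f(z')\le L\,d(z,z')\le L\,d(x,z)+L\,d(x,z')$ we get $f^-\le f^+$. For $x\in\partial\Omega$ the choice $z=x$ gives $f^+(x)\le f(x)\le f^-(x)$, so $f^\pm=f$ on $\partial\Omega$. By Lemmas~\ref{lem:conefact} and~\ref{lem:converse}, each cone $v_z=f(z)+L\,d(z,\cdot)$ with $z\in\partial\Omega$ is a supersolution in $\Omega$. If $f^+-\varphi$ has a local minimum at $\hat x$ and $f^+(\hat x)=v_z(\hat x)$, then $v_z-\varphi\ge f^+-\varphi$ with equality at $\hat x$, so $v_z-\varphi$ has a local minimum at $\hat x$ and $\Delta_\infty\varphi(\hat x)\le0$. Thus $f^+$ is a supersolution. Since $f^-=-(-f)^+$, the function $f^-$ is a subsolution.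

Let $\mathcal F$ be the family of all $u\in USC(\overline\Omega)$ that are subsolutions in $\Omega$ with $f^-\le u\le f^+$; it contains $f^-$. Let $w=\sup\mathcal F$. By continuity of $f^\pm$,
\[
f^-\le w_*\le w\le w^*\le f^+\quad\text{on }\overline\Omega,
\]
so $w_*=w^*=f$ on $\partial\Omega$. By (P1), $w^*\in\mathcal F$, hence $w=w^*$ is a subsolution. Suppose that $w_*$ is not a supersolution, and take $\tilde w$ from (P2) with $\overline V\subset\Omega$, extended by $f$ to $\partial\Omega$. It equals $w$ near $\partial\Omega$, so $\tilde w\in USC(\overline\Omega)$, and comparison with the supersolution $f^+$ gives $\tilde w\le f^+$. Also $\tilde w\ge w\ge f^-$. So $\tilde w\in\mathcal F$ and $\tilde w\le w$, contradicting $\tilde w\ge w$, $\tilde w\ne w$. Hence $w_*$ is a supersolution, and comparison gives $w^*-w_*\le\max_{\partial\Omega}(w^*-w_*)=0$. Therefore $w=w^*=w_*$ is continuous on $\overline\Omega$ and solves \eqref{eq:dirichlet}.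

\emph{Continuous data.} The $d$-Lipschitz functions on the compact metric space $\partial\Omega$ form an algebra that contains the constants and separates points. By the Stone--Weierstrass theorem, any $f\in C(\partial\Omega)$ is a uniform limit of Lipschitz functions $f_j$. Let $u_j$ be the corresponding solutions. Comparison gives $\sup_{\overline\Omega}|u_i-u_j|\le\sup_{\partial\Omega}|f_i-f_j|$, so $u_j$ converges uniformly to some $u\in C(\overline\Omega)$ with $u=f$ on $\partial\Omega$, and $u$ is $\infty$-harmonic by (P3). Together with the uniqueness proved in Section~\ref{sec:AS}, this completes the proof of Theorem~\ref{thm:comparison}. \qed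

\section{The role of the hypotheses}\label{sec:hyp}

In the examples below the solutions are smooth, hence viscosity solutions by degenerate ellipticity.

\emph{H\"ormander's condition} is used only through Chow's theorem: $d$ is finite and continuous and induces the topology, which gives $\omega(s)\to0$ in Lemma~\ref{lem:kappa} and the compactness statements of Lemma~\ref{lem:metric}. Without it uniqueness fails. On the cylinder $S^1\times\mathbb R$ with coordinates $(\vartheta,y)$ and the single field $X_1=\partial_\vartheta$, every smooth function $u=u(y)$ with $u(0)=u(1)=0$ has $X_1u=0$, so it solves \eqref{eq:dirichlet} on $S^1\times(0,1)$ with $f=0$.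

\emph{Compactness of $\overline\Omega$} replaces completeness of $M$ and gives the limit point $x^*$ in Theorem~\ref{thm:metric}. On $\Omega=(0,\infty)\subset\mathbb R$ all functions $u(x)=cx$ solve the equation with $u(0)=0$.

\emph{The condition $\partial\Omega\ne\emptyset$} gives $K\ne M$ in Lemma~\ref{lem:dmp}. If $M$ is compact and $\Omega=M$, all constants are solutions. \emph{Connectedness of $M$} enters Chow's theorem and the same lemma; it excludes the same example on a compact component of $M$ contained in $\Omega$.

Connectedness of $\Omega$ and the Lipschitz condition on $f$, which are part of the question, play no role in the proof of uniqueness. Linear independence of $X_1,\dots,X_m$ is not used either. For smooth fields on $M$ satisfying H\"ormander's condition, with $d$ defined as the infimum of $\int|h|\,dt$ over controls and $\Delta_\infty$ defined by \eqref{eq:def}, the matrix $\Gamma_\varepsilon$ is still positive definite because of the term $\varepsilon^2I$, formula \eqref{eq:min} is proved without independence, and horizontal curves appear in Section~\ref{sec:local} only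 through their controls.

\begin{thebibliography}{9}

\bibitem{CIL}
Crandall, Ishii, Lions, \emph{User's guide to viscosity solutions}.

\bibitem{MM}
Juan J. Manfredi, Shirsho Mukherjee, \emph{Comparison principles for degenerate sub-elliptic equations in non-divergence form}, arXiv:2409.15144 (2024).

\end{thebibliography}
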